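# The fewest linear algebraic simplexes among $n$ vectors spanning $\mathbb R^D$

## 1. Simplexes as circuits of a matroid

Let $D\ge 3$ be an integer and let $\mathcal V\subset\mathbb R^D$ be a finite set of nonzero vectors.

**Definition 1 (simplex, parallel).** A subset $S\subseteq\mathcal V$ is a *linear algebraic simplex* if $S$ is linearly dependent but each proper subset of $S$ is linearly independent. Two vectors are *parallel* if one is a scalar multiple of the other.

For example, $\{e_1,e_2,e_3,e_1+e_2+e_3\}$ is a simplex of size 4. The set $\{e_1,e_2,e_3,e_1+e_2\}$ is dependent but is not a simplex, because it contains the simplex $\{e_1,e_2,e_1+e_2\}$. Two parallel vectors form a simplex of size 2.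

Simplexes are exactly the circuits (minimal dependent sets) of the linear matroid on $\mathcal V$, so I use matroid language. A matroid $M$ on a finite set $E$ has a rank function, $r(X)$ being the largest size of an independent subset of $X$; we write $r=r(E)$ and $\mathrm{cl}(X)=\{y: r(X\cup y)=r(X)\}$. A *loop* is an element of rank 0; a *coloop* is an element contained in every basis, equivalently in no circuit; two non-loops are parallel if they form a circuit. The matroid is *simple* if it has no loops and no parallel pairs, so that every circuit has at least 3 elements. A set $\mathcal V$ of nonzero, pairwise non-parallel vectors gives a simple matroid. The uniform matroid $U_{r,m}$ has $m$ elements, and the independent sets are those of size at most $r$.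

**Definition 2 (corank, degrees).** The *corank* of $M$ is $|E|-r$. Write $c(M)$ for the number of circuits, $\deg_M(e)$ for the number of circuits containing $e$, and $\mu_M(e,x)$ for the number containing both $e$ and $x$, where $x\ne e$.

Example: $U_{2,m}$ has corank $m-2$. Its circuits are all triples, so $c=\binom m3$, $\deg(e)=\binom{m-1}2$, $\mu(e,x)=m-2$.

**Definition 3 (deletion, contraction).** $M\backslash x$ is $M$ restricted to $E\setminus x$. For $X\subset E$, the contraction $M/X$ lives on $E\setminus X$ and has rank function $r_{M/X}(Y)=r(Y\cup X)-r(X)$. For vectors this means passing to the quotient by $\mathrm{span}\,X$.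

Example: $U_{2,m}/x=U_{1,m-1}$. For $m\ge3$ the matroid $U_{2,m}$ is simple and this contraction is not. Contraction destroys simplicity, and that will cause our main difficulty.

**Definition 4 (separator, component, connected, direct sum).** A *separator* is a set $X\subseteq E$ with $r(X)+r(E\setminus X)=r$. The minimal nonempty separators are the *components*, and $M$ is *connected* if its only separators are $\emptyset$ and $E$. The matroid is the direct sum of its components; its circuits are the circuits of the components, and ranks and coranks add up. For vectors, $\mathcal V=\mathcal V_1\oplus\mathcal V_2\oplus\cdots$ means that $\mathcal V=\bigcup\mathcal V_i$ is a disjoint union and $\mathrm{span}\,\mathcal V=\bigoplus\mathrm{span}\,\mathcal V_i$.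

Example: $\{e_1,e_2,e_1+e_2\}\cup\{e_3\}$ has two components, a circuit and a coloop. A one-element separator is always a loop or a coloop.

We use the following textbook facts; for (F2)–(F4) see J. Oxley, *Matroid Theory*.

* (F1) If $B$ is a basis and $x\notin B$, there is a unique circuit $C_M(x,B)\subseteq B\cup x$; for $b\in B$ we have $b\in C_M(x,B)$ iff $B-b+x$ is a basis.
* (F2) A connected matroid with at least two elements has no loops or coloops, and any two distinct elements lie in a common circuit.
* (F3) (Tutte) If $M$ is connected, then for each element $x$, $M\backslash x$ or $M/x$ is connected.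
* (F4) If $x$ is not a loop and $C'$ is a circuit of $M/x$, then $C'$ or $C'\cup x$ is a circuit of $M$.

By (F4), lifting circuits of $M/x$ is injective, so $c(M)\ge c(M/x)$ and $\deg_M(e)\ge\deg_{M/x}(e)$ for $e\ne x$.

Two easy consequences follow. First, by (F1) a matroid of corank $k$ has at least $k$ circuits: fix a basis $B$; the $k$ circuits $C_M(x,B)$, $x\notin B$, are distinct because each contains exactly one element outside $B$. Second, a matroid of corank 1 has exactly one circuit: if $C_1\neq C_2$ were circuits, delete an element of $C_1\setminus C_2$; it lies in a circuit, hence is not a coloop, so the corank drops to 0, yet $C_2$ is still there. Therefore a connected matroid of corank 1 with at least two elements is a circuit, since by (F2) each element lies in the only circuit.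

## 2. Rank 3 as plane geometry, and the building blocks

Vectors of a rank-3 set, pairwise non-parallel, are viewed as points of the real projective plane; three vectors are dependent iff the three points are collinear. In an abstract simple rank-3 matroid the lines are the rank-2 flats. In both cases two points lie on exactly one line and two different lines share at most one point.

**Definition 5 (long lines).** An *$l$-line* is a line containing exactly $l\ge3$ of the points. A *long* line is an $l$-line for some $l\ge3$.

Example: for $e_1,e_2,e_1+e_2,e_3$ there is one long line, a 3-line.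

**Counting formula.** In a simple rank-3 matroid with $n$ points the circuits are the collinear triples and the 4-sets without a collinear triple. A 4-set contains collinear triples from at most one line, since two triples of a 4-set share two points. A long line with $l$ points is responsible for $\binom l4+\binom l3(n-l)$ 4-sets that contain a collinear triple. Hence, with $L$ running over the long lines and $l=|L|$,
$$c=\binom n4-\sum_L\varphi_n(l),\qquad \varphi_n(l)=\binom l4+\binom l3(n-l-1).\tag{1}$$

**Definition 6 (pieces).**

* $L_m$: $m$ pairwise non-parallel vectors in a 2-dimensional subspace. As a matroid $L_m=U_{2,m}$ for $m\ge2$.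
* $B_a$ ($a\ge2$): rank 3, $a+3$ points, namely $a+1$ points on a line and two further points whose connecting line passes through exactly one of these. $Q:=B_2$, i.e. two 3-lines sharing a point.
* $K$: the six vertices of a complete quadrilateral (four lines, called sides, no three concurrent). Its matroid is $M(K_4)$.
* $\mathcal R_4$: four types of 7-point sets: (i) $B_4$; (ii) two 4-lines sharing a point; (iii) $K$ plus one more point on one of its 3-lines; (iv) a complete quadrangle (four points, no three collinear) with its three diagonal points.

A concrete $Q$ is $e_1,\ e_2,\ e_1+e_2,\ e_3,\ e_1+e_3$: the 3-lines are $\{e_1,e_2,e_1+e_2\}$ and $\{e_1,e_3,e_1+e_3\}$. A concrete $K$ takes the sides $x=0$, $y=0$, $z=0$, $x+y+z=0$; its points are the three coordinate points and $(1,-1,0),(1,0,-1),(0,1,-1)$.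

Put
$$p(a)=\binom{a+2}3,\qquad p_a=p(a)-p(a-1)=\binom{a+1}2 .\tag{2}$$
Then $L_m$ has corank $a=m-2$ and $p(a)$ circuits: $p=0,1,4,10,20,35,56,\dots$ for $a=0,1,2,\dots$.

The set $B_a$ with $n=a+3$ has exactly two long lines, with $n-2$ and $3$ points. Since $\varphi_n(n-2)=\binom{n-2}4+\binom{n-2}3=\binom{n-1}4$ and $\varphi_n(3)=n-4$,
$$c(B_a)=\binom n4-\binom{n-1}4-(n-4)=\binom{n-1}3-(n-4)=p(a)-(a-1).\tag{3}$$
The set $K$ has four 3-lines, and $\varphi_6(3)=2$, so $c(K)=15-8=7$.

## 3. Minimizing the number of simplexes for given $n$ and $D$: small cases

The question is posed by Istvan Szalkai and Zsolt Tuza in "Minimum Number of Affine Simplexes of Given Dimension", arXiv:1309.6491 (2013), where it is described as unsolved in general. Suppose $\mathcal V$ spans $\mathbb R^D$, has no parallel vectors, and we are told only its size $n=|\mathcal V|>D$. What is the smallest possible number of simplexes in $\mathcal V$, and which sets attain it?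

Throughout,
$$k=n-D\ge1,\qquad h=\lfloor D/2\rfloor,\qquad j=\lceil k/h\rceil,\qquad \sigma=k-(j-1)h\in\{1,\dots,h\}.$$

*Few extra vectors.* We saw $c\ge k$. If $k\le h$, then $k$ copies of $L_3$ use rank $2k\le D$; adding $D-2k$ independent vectors gives a set with exactly $k$ simplexes. So the minimum is $k$ when $k\le h$.

*$D=3$, $n=5$.* Five points in general position have 5 circuits. With a single 3-line $abc$ and further points $d,e$: one triple, plus the three 4-sets not containing $abc$, total 4. With a 4-line and a point off it: 4 triples and no 4-set, total 4. With two 3-lines $abc$, $ade$: two triples and the 4-set $bcde$, total 3. Two long lines share at most one point, so on 5 points there can be no other pair of long lines; nor can there be three long lines, since two of them already give $abc,ade$ and a third would have at most one point on each. So the minimum is 3, attained by $Q$.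

*A first guess that fails.* It seems natural to put all dependence into planes: distribute the $n$ vectors over $h$ planes as evenly as possible and, if $D$ is odd, add one coloop. For $D=3$ this is $L_{n-1}$ plus a coloop, with $\binom{n-1}3=p(k)$ simplexes. At $n=5$ it gives 4, while $Q$ has 3. At $n=6$ it gives 10, while $B_3$ has $8$ and $K$ has 7. So odd dimension needs genuine plane geometry, with an exceptional value at $n=6$.

*Ties.* For $D=6$, $n=10$: $L_4\oplus L_3\oplus L_3$ has $4+1+1=6$ simplexes, and so does $Q\oplus Q$, with $3+3$. So even in even dimension the even distribution need not be the only optimal set.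

## 4. The minimum and the extremal sets

**Theorem 1.** Let $\mathcal V$ span $\mathbb R^D$, $D\ge3$, without parallel vectors, $n=|\mathcal V|>D$. The minimum number of simplexes is
$$\boxed{\;\sigma\binom{j+2}{3}+(h-\sigma)\binom{j+1}{3}-\varepsilon\;},\qquad \varepsilon=\begin{cases}0& D \text{ even}\\ j-1& D\text{ odd},\ j\ne 3\\ 3& D\text{ odd},\ j=3.\end{cases}$$

**Theorem 2.** The sets attaining the minimum are exactly the following.

* $k\le h$ ($j=1$; the minimum is $k$): $\mathcal V$ is a direct sum of $k$ simplexes (of any sizes $\ge3$) and single vectors.
* $D$ even, $h<k<2h$ ($j=2$, $\sigma<h$): $2w\,Q\oplus(\sigma-w)L_4\oplus(h-\sigma-2w)L_3$, for any integer $w\ge0$ with $w\le\sigma$, $2w\le h-\sigma$.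
* $D$ even, $k\ge2h$: $\sigma L_{j+2}\oplus(h-\sigma)L_{j+1}$ only.
* $D$ odd, $j=2$: $(2w+1)Q\oplus(\sigma-1-w)L_4\oplus(h-\sigma-2w)L_3$, for any integer $w\ge0$ with $w\le\sigma-1$, $2w\le h-\sigma$.
* $D$ odd, $j=3$: $K\oplus(\sigma-1)L_5\oplus(h-\sigma)L_4$ only.
* $D$ odd, $j=4$: $R\oplus(\sigma-1)L_6\oplus(h-\sigma)L_5$ with $R$ of one of the four types in $\mathcal R_4$; and, if $\sigma\le h-1$, also $K\oplus\sigma L_6\oplus(h-1-\sigma)L_5$.
* $D$ odd, $j\ge5$: $B_j\oplus(\sigma-1)L_{j+2}\oplus(h-\sigma)L_{j+1}$ only.

**Theorem 3.** For $D\ge4$ even, Theorems 1 and 2 hold verbatim for arbitrary simple matroids of rank $D$ (no representability needed), with $L_m=U_{2,m}$ and $Q$ the simple rank-3 matroid on 5 points with two 3-lines sharing a point. For $D$ odd, representability over $\mathbb R$ matters: the Fano plane ($D=3$, $n=7$) has 14 circuits, while the real minimum is 17.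

For $D=3$ (so $h=1$, $j=k$, $\sigma=1$) the minimum is $\binom{n-1}3-(n-4)$ for $n\ne6$, and $7$ for $n=6$.

## 5. Deleting one vector, and the bound $\deg(e)\ge k$

The obvious route to a lower bound is induction on $n$ using
$$c(M)=c(M\backslash e)+\deg_M(e),\qquad \deg_M(e)=\deg_{M\backslash x}(e)+\mu_M(e,x).\tag{4}$$
A disconnected matroid is handled component by component, so what we need is a lower bound for $\deg(e)$ in a connected matroid.

**Lemma 1.** In a connected matroid with at least two elements and corank $k$, every element is in at least $k$ circuits, and $c(M)\ge\binom{k+1}2$.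

*Proof.* Induction on $|E|$. If $|E|=2$, then $M=U_{1,2}$, $k=1$, and both claims hold. Let $|E|\ge3$. Given $e$, take any $x\ne e$. If $M\backslash x$ is connected, it has corank $k-1$ ($x$ is not a coloop), and $\mu_M(e,x)\ge1$ by (F2), so (4) gives $\deg_M(e)\ge(k-1)+1$. Otherwise $M/x$ is connected by (F3) and has corank $k$ ($x$ is not a loop), so $\deg_M(e)\ge\deg_{M/x}(e)\ge k$. For the second claim, pick any $e$. If $M\backslash e$ is connected, $c(M)=c(M\backslash e)+\deg(e)\ge\binom k2+k=\binom{k+1}2$. Otherwise $c(M)\ge c(M/e)\ge\binom{k+1}2$. $\square$

*Where this stops.* In dimension $D=2h$ the claimed minimum, as a function of $k$, has $k$-th increment $p_j=\binom{j+1}2$ with $j=\lceil k/h\rceil$. The induction needs $\deg(e)\ge p_j$. For $D=4$ the increments are $1,1,3,3,6,6,10,\dots$, and at $k=5$ we need 6 while Lemma 1 gives 5. In general $k\le jh$, which is smaller than $j(j+1)/2$ as soon as $j\ge 2h$. Lemma 1 itself cannot be improved: in $U_{1,k+1}$ every element lies in exactly $k$ circuits, and $c=\binom{k+1}2$. So simplicity has to be used. But the proof passes to $M/x$ when $M\backslash x$ is disconnected, and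 $M/x$ need not be simple. The next section repairs exactly this: when $M\backslash x$ falls apart, we do not contract $x$; we contract all components but one, which can create a parallel pair only at $x$, and a single parallel pair can be controlled.

## 6. A sharper degree bound in simple connected matroids

**Balancing.** Let $f$ be a function on $\mathbb Z_{\ge0}$ with strictly increasing increments $f(i)-f(i-1)$. Among nonnegative integer vectors $(u_1,\dots,u_s)$ with given sum $m$, the sum $\sum f(u_i)$ is minimized exactly by the *balanced* vectors, those whose entries differ by at most 1: if $u_a\ge u_b+2$, moving one unit from $u_a$ to $u_b$ changes the sum by $[f(u_b+1)-f(u_b)]-[f(u_a)-f(u_a-1)]<0$. When $m-1$ is raised to $m$, one smallest entry of a balanced vector is raised to $\lceil m/s\rceil$, so the minimum grows by $f(\lceil m/s\rceil)-f(\lceil m/s\rceil-1)$.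

**Definition 7.** $E(s,k)=\min\{\sum_{i=1}^s\binom{u_i+1}2:u_i\in\mathbb Z_{\ge0},\ \sum u_i=k\}$ for $s\ge1$, and $E(0,0)=0$.

Example: $E(2,5)=\binom32+\binom42=9$, from $(2,3)$. Here $f(u)=\binom{u+1}2$ has increments $u$, so:

* $E(s,k)-E(s,k-1)=\lceil k/s\rceil$ for $s,k\ge1$, so $E(s,\cdot)$ is strictly increasing;
* $E(s,k)+E(s',k')\ge E(s+s',k+k')$, by concatenating vectors;
* $E(s-1,k)\ge E(s,k)$ for $s\ge2$, by appending a zero, strictly if $k\ge s$, since then a vector with a zero entry is not balanced;
* $E(s,k)=k$ if $k\le s$.

**Lemma 2.** Let $M$ be a simple connected matroid of rank $r\ge2$ and corank $k$. Then $\deg_M(e)\ge E(r-1,k)$ for every $e$.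

*Why this shape.* Take independent vectors $e,f_1,\dots,f_s$ and in each plane $W_i=\mathrm{span}(e,f_i)$ choose, besides $e$, $u_i+1$ further vectors, pairwise non-parallel and not parallel to $e$, where $u_i\ge1$ and $\sum u_i=k$. This set has rank $s+1$ and $1+\sum(u_i+1)=s+1+k$ vectors. Let $C\ni e$ be a circuit, pick $i$ such that $C$ contains a vector of $W_i$ other than $e$, and look at the $f_i$-coordinate of the linear relation on $C$: the part of the relation coming from $W_i\setminus e$ must be a multiple of $e$. So $(C\cap W_i)\cup e$ is dependent, hence equals $C$. Thus $C$ is a triple $\{e,y,y'\}$ in one plane, and $\deg(e)=\sum\binom{u_i+1}2$. Every vector shares a circuit with $e$, so the matroid is connected. With balanced $u$ (possible for $k\ge s$) the degree is exactly $E(r-1,k)$.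

*Proof of Lemma 2.* Induction on $|E|$; put $s=r-1$. A simple connected matroid of rank 1 is a single element, with $k=0$ and $\deg=0=E(0,0)$, so the inequality also holds in rank 1 and we may use it there.

**Case 1: some $x\ne e$ has $M\backslash x$ disconnected.** Let $E_1\ni e,E_2,\dots,E_t$ ($t\ge2$) be the components of $M\backslash x$, and let $M_i=M|E_i$ have rank $r_i$ and corank $k_i$. Since $x$ is not a coloop, $\sum r_i=r$ and $\sum k_i=k-1$. Define
$$N_i=M\Big/\bigcup_{l\ne i}E_l\quad\text{on } E_i\cup x.$$

*The $N_i$ are connected.* We have $N_i\backslash x=M_i$, because $M\backslash x$ is a direct sum, and $r(N_i)=r-\sum_{l\ne i}r_l=r_i$. So $x$ is not a coloop of $N_i$. It is not a loop: otherwise $x\in\mathrm{cl}(\bigcup_{l\ne i}E_l)$, so $r(E_i)+r(E\setminus E_i)=r_i+(r-r_i)=r$, and $E_i$ would be a separator of the connected matroid $M$. Finally, if $S$ is a separator of $N_i$, then $S\setminus x$ is one of the connected matroid $M_i$, so $S\setminus x\in\{\emptyset,E_i\}$. Were $S\neq\emptyset$ and $S\ne E_i\cup x$, then $S=\{x\}$ or $S=E_i$, so $\{x\}$ would be a separator and $x$ a loop or coloop. Hence $N_i$ is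 connected.

*Gluing circuits.* The aim is to manufacture circuits of $M$ through $x$.
$$\text{If } A_i\cup x \text{ is a circuit of } N_i \text{ for each } i, \text{ then } x\cup\bigcup_i A_i \text{ is a circuit of } M.\tag{5}$$
The sets $A_i\subseteq E_i$ are independent in $M_i$. Extend them to bases $B_i$ of $M_i$ and let $B=\bigcup B_i$, a basis of $M\backslash x$ and so of $M$. For $B'\subset B$, the fundamental circuit of $x$ with respect to $B\setminus B'$ in $M/B'$ is $C_M(x,B)\setminus B'$ together with nothing else, because by (F1), for $b\in B\setminus B'$, membership of $b$ in either circuit is equivalent to "$B-b+x$ is a basis of $M$". Take $B'=\bigcup_{l\ne i}B_l$. Since $E_l\subset\mathrm{cl}(B_l)$, the elements of $E_l\setminus B_l$ are loops in $M/B'$, so deleting or contracting them is the same, and the restriction of $M/B'$ to $E_i\cup x$ is $N_i$. There, the fundamental circuit of $x$ with respect to $B_i$ is $A_i\cup x$, by uniqueness. Hence $C_M(x,B)\cap E_i=A_i$ for all $i$, that is, $C_M(x,B)=x\cup\bigcup A_i$.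

Different choices of $(A_i)$ give different circuits. Requiring $e\in A_1$ we get
$$\mu_M(e,x)\ge\mu_{N_1}(e,x)\prod_{i\ge2}\deg_{N_i}(x),\qquad \mu_{N_1}(e,x)\ge1,\tag{6}$$
the last because $N_1$ is connected.

*Degree of $x$ in $N_i$.* We claim
$$\deg_{N_i}(x)\ge1+E(r_i-1,k_i).\tag{7}$$
Suppose first that $x$ has no parallel element in $N_i$. Then $N_i$ is simple and connected, of rank $r_i$ and corank $k_i+1$, with fewer elements than $M$. Also $r_i\ge2$: if $r_i=1$, then $E_i$ is a single element and $x$, being a non-loop of the rank-1 matroid $N_i$, is parallel to it. By induction $\deg_{N_i}(x)\ge E(r_i-1,k_i+1)\ge E(r_i-1,k_i)+1$. Suppose now that $x$ is parallel to some $x'$; it is unique since $M_i$ is simple. The circuits of $N_i$ through $x$ are $\{x,x'\}$ and the sets $C-x'+x$ where $C\ni x'$ is a circuit of $M_i$. So $\deg_{N_i}(x)=1+\deg_{M_i}(x')\ge1+E(r_i-1,k_i)$ by induction.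

*Adding up.* The circuits of $M$ through $e$ avoiding $x$ are the circuits of $M_1$ through $e$, and there are at least $E(r_1-1,k_1)$ of them by induction. With (6), (7) and $\prod(1+a_i)\ge1+\sum a_i$,
$$\deg_M(e)\ge E(r_1-1,k_1)+\prod_{i\ge2}\bigl(1+E(r_i-1,k_i)\bigr)\ge1+\sum_{i\ge1}E(r_i-1,k_i).$$
Now $1=E(t-1,1)$, and concatenation gives $\sum_iE(r_i-1,k_i)\ge E(r-t,k-1)$ (if all $r_i=1$, this reads $0\ge E(0,0)$) and then
$$\deg_M(e)\ge E(t-1,1)+E(r-t,k-1)\ge E(r-1,k).$$

**Case 2: $M\backslash x$ is connected for all $x\ne e$.** The aim is an element $x$ with $\mu(e,x)$ at least the increment of $E(s,\cdot)$. Since $M$ is connected, $k\geq1$; if $k=1$, then $\deg(e)\ge1=E(s,1)$. Let $k\ge2$ and choose $x\ne e$ with $\mu:=\mu(e,x)$ maximum. $M\backslash x$ is simple and connected, of rank $r$ and corank $k-1$. Let $y=\deg_M(e)$. By (4) and induction, $y\ge E(s,k-1)+\mu$. Write $k=qs+\tau$ with $1\le\tau\le s$; then $E(s,k)=E(s,k-1)+q+1$, so it suffices that $\mu\ge q+1$. If $q=0$, this holds by (F2). Let $q\ge1$ and suppose $\mu\le q$. This is where simplicity enters: circuits have size at least 3, and $|E|-1=k+s$, so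
$$2y\le\sum_{C\ni e}(|C|-1)=\sum_{z\ne e}\mu(e,z)\le\mu(k+s).$$
Combined with $2y\ge2E(s,k-1)+2\mu$ this gives $2E(s,k-1)\le\mu(k+s-2)\le q(k+s-2)$. The balanced vector for $k-1=qs+(\tau-1)$ has $\tau-1$ entries $q+1$ and the others $q$, so
$$2E(s,k-1)=2s\binom{q+1}2+2(\tau-1)(q+1)=(q+1)(sq+2\tau-2),$$
and
$$(q+1)(sq+2\tau-2)-q(qs+\tau+s-2)=(q+2)\tau-2>0,$$
a contradiction. $\square$

## 7. Real configurations of rank 3

In rank 2 a simple matroid of corank $k$ is $U_{2,k+2}$, with $p(k)$ circuits. In rank 3, Lemma 2 gives $\deg(e)\ge E(2,k)$, about $k^2/4$, while $c(B_k)$ grows by about $k^2/2$ per step. The gap cannot be closed for all matroids: in the Fano plane ($k=4$) the circuits are the 7 lines and the $35-7\cdot4=7$ four-sets without a collinear triple, which are the complements of the lines. Each point is in $3+4=7$ circuits, whereas the real argument below finds a point in at least $\binom52-1=9$. What the Fano plane lacks is a line through exactly two points.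

Let $t(0)=0$, $t(3)=7$, and $t(a)=p(a)-(a-1)$ for $a\ge1$, $a\ne3$, so $t=0,1,3,7,17,31,51,\dots$. The increments $t_a=t(a)-t(a-1)$ are
$$1,\ 2,\ 4,\ 10,\ 14,\ 20,\dots,\qquad t_a=\binom{a+1}2-1\ \text{ for } a\ge5,$$
and they are nondecreasing.

**Lemma 3.** A real simple rank-3 configuration $M$ of corank $k\ge1$ has $c\ge t(k)$. For $k\ge2$ equality holds exactly for: $Q$ ($k=2$); $K$ ($k=3$); the four types $\mathcal R_4$ ($k=4$); $B_k$ ($k\ge5$). All these configurations exist over $\mathbb R$.

**Step 1: a point of large degree.** We show: *if $k\ge2$ and the configuration is not $K$, some point $e$ has $\deg(e)\ge\binom{k+1}2-1$.*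

By the Sylvester–Gallai theorem (a finite non-collinear set in the real projective plane has a line through exactly two of its points) there is a line containing exactly two points $c_1,c_2$. Let $A$ be the set of the other $m=k+1$ points; all lie off $c_1c_2$. Call the lines $\ne c_1c_2$ through $c_1$ *rows* and those through $c_2$ *columns*. Each point of $A$ is the intersection of its row and its column, like a cell of a table. In $Q$ with 3-lines $abc$, $ade$ one may take $c_1=b$, $c_2=d$: then $A=\{a,c,e\}$, with $a,c$ in one row and $a,e$ in one column.

The circuits through $c_1$ are of two kinds: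

* one for each pair $y,y'\in A$ not in a common column: $\{c_1,y,y'\}$ if they share a row, else $\{c_1,c_2,y,y'\}$;
* $\{c_1,y,y',y''\}$ for each non-collinear triple of $A$ in three distinct rows.

Indeed a collinear triple containing $c_1$ cannot contain $c_2$, so it is $c_1$ with two points of one row. A 4-circuit containing $c_1,c_2$ needs $y,y'$ in different rows and different columns. A 4-circuit containing $c_1$ but not $c_2$ needs three distinct rows and a non-collinear triple.

Call a pair $\{y,y'\}$ in a common column *supported* if some $y''\in A$ lies outside this column and outside both rows of the pair. Then $\{y,y',y''\}$ is a non-collinear triple in three distinct rows, and it contains only one pair in a common column; so different supported pairs give different circuits of the second kind. In the example $Q$ just given, the column pair $\{a,e\}$ is unsupported, since the only other point $c$ is in the row of $a$. Let $U_1$ be the number of unsupported column pairs and, symmetrically, $U_2$ the number of unsupported row pairs. Then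
$$\deg(c_1)\ge\binom m2-U_1,\qquad \deg(c_2)\ge\binom m2-U_2.\tag{8}$$
If $U_1\le1$ we are done. Suppose $U_1\ge2$.

*(i) There are two unsupported pairs $\{y,y'\}\subset X$, $\{u,u'\}\subset X'$ in different columns.* Let $R_1,R_2$ be the rows of $y,y'$. As $\{y,y'\}$ is unsupported, $A\setminus X\subset R_1\cup R_2$. So $u,u'$, which share a column and hence have different rows, lie one in each of $R_1,R_2$; as $\{u,u'\}$ is unsupported, $A\setminus X'\subset R_1\cup R_2$. Since $X\cap X'=c_2\notin A$, we get $A\subset R_1\cup R_2$, and each of $R_1,R_2$ contains a point of $A\cap X$ and a point of $A\cap X'$. Now let $\{v,v'\}\subset R_1$ be an unsupported row pair. Then all of $A\cap R_2$ lies in the columns of $v,v'$. Since $A\cap R_2$ has points in $X$ and in $X'$, these columns are $X$ and $X'$; so the pair is unique, and $|A\cap R_2|=2$. The same holds with $R_1,R_2$ exchanged. If both rows contained an unsupported pair, $A$ would consist of the four points $R_a\cap X$, $R_a\cap X'$ ($a=1,2$). With $c_1=R_1\cap R_2$ and $c_2=X\cap X'$ this is the vertex set of the complete quadrilateral with sides $R_1,R_2,X,X'$; no three of these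 are concurrent, as $c_1$ is on no column and $c_2$ on no row. That is $K$, which is excluded. So $U_2\le1$, and $\deg(c_2)\ge\binom m2-1$.

*(ii) All unsupported column pairs lie in one column $X$.* Let $O=A\setminus X$. If $O=\emptyset$, there are no row pairs (a row meets $X$ once), so $U_2=0$ and we are done. Otherwise the row of any point of $O$ contains a point of every unsupported pair. That row meets $X$ in one point, so this point belongs to all unsupported pairs; two distinct pairs share at most one point, so it is a point $y$ that does not depend on the chosen point of $O$. Hence all points of $A$ lie on $X$ or on the row $R$ of $y$. Put $\beta=|X\cap A|$, which is at least 3 because two distinct pairs lie in $X\cap A$ and share $y$, and $o=|O|\ge1$; then $m=\beta+o$. The configuration consists of two lines through $y$: $X$ with $\beta$ further points, $c_2$ among them, and $R$ with $o+1$ further points, $c_1$ among them. A collinear triple must have two points on one of the two lines, hence lies on it. A 4-set without a collinear triple has at most two points on $X$ and at most two on $R$, so it does not contain $y$ and consists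 of two points of $X\setminus y$ and two of $R\setminus y$. Therefore
$$\deg(c_2)=\binom\beta2+(\beta-1)\binom{o+1}2 .$$
Using $\binom{\beta+o}2=\binom\beta2+\beta o+\binom o2$,
$$\deg(c_2)-\Bigl[\binom{\beta+o}2-1\Bigr]=\frac o2\bigl[(\beta-1)(o+1)-2\beta-(o-1)\bigr]+1=\frac o2\bigl[\beta(o-1)-2o\bigr]+1 .$$
This is $0$ for $o=1$, it is $\beta-3\ge0$ for $o=2$, and it is positive for $o\ge3$, since then $\beta(o-1)-2o\ge o-3\ge0$. So $\deg(c_2)\ge\binom m2-1$, and Step 1 is complete.

**Step 2: the bound $c\ge t(k)$.** For $k=1$, $c\ge1=t(1)$. Let $k\ge2$. We have $c(K)=7=t(3)$, so suppose the configuration is not $K$. The point $e$ of Step 1 has positive degree, so it is not a coloop, and $c=c(M\backslash e)+\deg(e)$ with $M\backslash e$ of rank 3 and corank $k-1$.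

* $k=2$: $c\ge1+2=3$.
* $k=3$, not $K$: $c\ge3+5=8$.
* $k=4$: if $M\backslash e\ne K$, then $c\ge8+9=17$. The case $M\backslash e=K$ is treated next.
* $k\ge5$: $c\ge t(k-1)+\binom{k+1}2-1=t(k)$, by induction.

Let $k=4$ and $M\backslash e=K$. The lines spanned by two points of $K$ are the four sides and the three *diagonals* joining opposite vertices (vertices not on a common side). Two sides meet in a vertex. Each side contains one vertex of each of the three opposite pairs, so each diagonal meets each side in a vertex. The long lines of $M$ are the sides and those diagonals that contain $e$. Note $\varphi_7(3)=3$, $\varphi_7(4)=1+4\cdot2=9$. If $e$ is on a side, it is on exactly one side and on no diagonal, so $\sum\varphi_7=9+3\cdot3=18$. If $e$ is on no side, then $e$ is on at most two diagonals: for the four lines, in general position, we may choose coordinates with sides $x=0$, $y=0$, $z=0$, $x+y+z=0$; the diagonals are then $x+y=0$, $x+z=0$, $y+z=0$, which are not concurrent because the determinant of this system is $-2\ne0$. So $\sum\varphi_7\le4\cdot3+2\cdot3=18$. In both cases $c\ge35-18=17=t(4)$ by (1).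

**Step 3: equality for $k=2$ and $k=3$.** For $k=2$, $n=5$, we have $\varphi_5(3)=\varphi_5(4)=1$, so (1) gives $c=3$ iff there are exactly two long lines. They share at most one point, so their sizes add up to at most 6; both are 3-lines, and on 5 points they share a point: $Q$. No representability is used here. For $k=3$, Step 2 leaves only $K$.

**Step 4: equality for $k=4$.** Here $n=7$, and we need $\sum\varphi_7=35-17=18$, where $\varphi_7(3),\dots,\varphi_7(6)=3,9,15,15$.

* A 6-line allows no further long line: sum 15.
* A 5-line: the only other possible long line joins the two remaining points; it has at most 3 points, and the sum is 18 iff it is a 3-line: $B_4$.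
* Two 4-lines must share a point and cover everything; any other line has at most one point on each, so there is no further long line: sum 18, type (ii).
* Exactly one 4-line and no larger line: we need exactly three 3-lines. Each contains at least two of the three points outside the 4-line. If these three were collinear, there would be only one such line. So the 3-lines are the three joins of the outside points, each meeting the 4-line in one of its points. These three points are distinct because two joins meet only in an outside point. So the three outside points and these three points are the vertices of a complete quadrilateral, and the fourth point of the 4-line is one more point on a side: type (iii).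
* Only 3-lines: there are six, covering 18 of the 21 pairs. Each point has 6 partners, of which an even number is covered (two per line), so each point has an even number of uncovered partners. Three uncovered pairs with all degrees even form a triangle $T$. Each point of $T$ has 4 covered partners, so is on two of the six lines, and no line contains two points of $T$; so each of the six lines contains exactly one point of $T$ and two of the four points off $T$. Thus the four points off $T$ contain no collinear triple, and the six lines are their six joins. The two lines through a point of $T$ share only that point, so they join complementary pairs. Hence $T$ consists of the diagonal points: type (iv).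

Conversely, each type exists over $\mathbb R$ with $\sum\varphi_7=18$. Types (i) and (ii) are clear: the sums are $15+3$ and $9+9$. Type (iii) was computed in Step 2. For (iv), take a real complete quadrangle $abcd$. Each of its six sides contains two vertices and exactly one diagonal point: $ab$ contains $ab\cap cd$, and if it contained, say, $ac\cap bd$, this point would be $ab\cap ac=a$, and $a$ would lie on $bd$. In the same way, the diagonal points are not vertices, and they are distinct. A further long line would contain at most one vertex, hence at least two diagonal points. It cannot contain a vertex, because each join of a vertex and a diagonal point is a side. It cannot consist of the three diagonal points: all quadrangles are projectively equivalent, and for $(1,0,0),(0,1,0),(0,0,1),(1,1,1)$ the diagonal points are $(0,1,1),(1,0,1),(1,1,0)$, with determinant $2\ne0$. So there are exactly six long lines, all 3-lines: sum 18.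

**Step 5: equality for $k=5$.** Here $n=8$, and we need $\sum\varphi_8=70-31=39$, where $\varphi_8(3),\dots,\varphi_8(7)=4,13,25,35,35$.

* A 7-line gives 35.
* A 6-line gives 35 or, if the join of the two outside points is a 3-line, 39; the latter is $B_5$.
* A 5-line: other long lines contain at least two of the three outside points. If the outside points are collinear, there is at most one other long line, with at most 4 points: sum at most $25+13=38$. Otherwise there are at most three, all 3-lines: sum at most $25+12=37$.
* Largest line has 4 points. Three 4-lines would need at least $4+3+2=9$ points, so there are at most two. If two 4-lines share a point, every other long line has at most one point on each and needs three points, so it consists of the eighth point and one non-common point of each 4-line; different such lines use different points of the first 4-line, so there are at most three: sum at most $26+12=38$. If two 4-lines do not share a point of the configuration, they cover everything, and the sum is 26. If there is one 4-line, each other long line is a 3-line containing a pair of the four outside points, and different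 lines contain different pairs, so there are at most six: sum at most $13+24=37$.
* Only 3-lines: at most 3 through each point, so at most $8\cdot3/3=8$ in all: sum at most 32.

So only $B_5$ gives 39.

**Step 6: equality for $k\ge6$.** Induct on $k$; here $n\ge9$. If $c=t(k)$, Steps 1 and 2 force $c(M\backslash e)=t(k-1)$, so $M\backslash e=B_{k-1}$, with a line $L$ of $n-3$ points and two further points $u,v$ whose join meets $L$ in a configuration point $w$. If $e\in L$, then $M=B_k$. Suppose $e\notin L$. Every long line other than $L$ contains at least two of the three points $u,v,e$. If $e\in uv$, the only such line is $uv$, with four points, contributing $\varphi_n(4)=1+4(n-5)=4n-19$. Otherwise there are at most three, all 3-lines, contributing at most $3(n-4)$. So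
$$\sum\varphi_n\le\binom{n-3}4+2\binom{n-3}3+\max(4n-19,\,3(n-4)),$$
whereas $B_k$ has
$$\sum\varphi_n=\binom{n-1}4+n-4=\binom{n-3}4+2\binom{n-3}3+\binom{n-3}2+n-4.$$
Now
$$\binom{n-3}2+n-4-(4n-19)=\frac{(n-6)(n-7)}2>0,\qquad \binom{n-3}2+n-4-3(n-4)=\frac{(n-4)(n-7)}2>0,$$
so $c(M)>c(B_k)=t(k)$, a contradiction. Conversely $c(B_k)=t(k)$ for $k\ge5$ by (3). This proves Lemma 3. $\square$

## 8. Profiles: an optimization over ranks 1, 2 and 3

We now set up the numerical problem of combining pieces of rank at most 3. Two settings run in parallel:

* **(R)** real simple configurations, with $\tau(a):=t(a)$;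
* **(A)** arbitrary simple matroids, with $\tau(a):=\sum_{1\le i\le a}E(2,i)=\sum_{1\le i\le a}\lfloor(i+1)^2/4\rfloor$.

The last equality: $E(2,2m)=2\binom{m+1}2=m^2+m$ and $E(2,2m-1)=\binom{m+1}2+\binom m2=m^2$. Both settings are closed under restriction. Let $\tau_a=\tau(a)-\tau(a-1)$. In both settings:

* $\tau_1,\tau_2,\tau_3=1,2,4$, and $\tau_a$ is nondecreasing;
* $\lfloor(a+1)^2/4\rfloor\le\tau_a\le p_a$ for $a\ge1$;
* $\tau_a<p_a$ for $a\ge2$, except $t_4=p_4=10$ in (R).

In (A) the last two items hold since $(a+1)^2/4\le a(a+1)/2$ for $a\ge1$, strictly for $a\ge2$. In (R) they are read off for $a\le4$ from $1,2,4,10$ against $1,2,4,6$ and $1,3,6,10$; for $a\ge5$, $\frac{a(a+1)}2-1\ge\frac{(a+1)^2}4$ because $a^2\ge5$.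

*Every simple rank-3 matroid of the setting has $c\ge\tau(k)$.* In (R) this is Lemma 3, trivial for $k=0$. In (A), induct on $k$; $k=0$ is trivial, so let $k\ge1$. If $M$ is disconnected, its components have ranks 2 and 1 (three of rank 1 would give $k=0$), so it is $U_{2,k+2}$ plus a coloop, or the same with $M$ having $p(k)$ circuits, and $p(k)\ge\tau(k)$ as $p_i\ge\tau_i$. If $M$ is connected, $c=c(M\backslash e)+\deg(e)\ge\tau(k-1)+E(2,k)=\tau(k)$ by Lemma 2.

**Definition 8 (profile).** A *profile* is a finite multiset of pairs $(\rho,\kappa)$ with $\rho\in\{1,2,3\}$, $\kappa\ge0$, and $\kappa=0$ if $\rho=1$. The costs are $0$ for $(1,0)$, $p(\kappa)$ for $(2,\kappa)$, $\tau(\kappa)$ for $(3,\kappa)$. $\Gamma(D,k)$ is the minimum cost of a profile with $\sum\rho=D$, $\sum\kappa=k$ (for $D\ge2$, or $D=1$ and $k=0$).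

Example: $Q\oplus L_3\oplus$ (one vector) has profile $\{(3,2),(2,1),(1,0)\}$ with $D=6$, $k=3$ and cost $3+1+0=4$; the profile $\{(2,1),(2,1),(2,1)\}$ costs only 3. Concatenating profiles gives
$$\Gamma(D,k)+\Gamma(D',k')\ge\Gamma(D+D',k+k').\tag{9}$$

Let $P_h(m)=\min\sum_{i=1}^hp(x_i)$ over nonnegative integers with $\sum x_i=m$. As $p_a$ is strictly increasing, the balancing principle of Section 6 applies: the minimizers are exactly the balanced vectors, and the $i$-th increment of $P_h$ is $p_{\lceil i/h\rceil}$.

The next lemma compares costs of pieces when we trade odd-rank pieces for rank-2 pieces.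

**Lemma 4.**
(a) $\tau(a)\le p(a)$, with equality iff $a\le1$.
(b) $\tau(a)\ge P_2(a)$, with equality iff $a\le1$.
(c) $\tau(a)+\tau(b)\ge P_3(a+b)$, with equality iff $\{a,b\}\in\{\{0,0\},\{0,1\},\{1,1\},\{2,2\}\}$.

*Proof.* (a) $\tau_1=p_1$, $\tau_2<p_2$, and $\tau_a\le p_a$ always.

(b) Compare increments. The $(2i-1)$-th and $2i$-th increments of $P_2$ are both $p_i=i(i+1)/2$, while $\tau_{2i}\ge i^2+i\ge p_i$ and $\tau_{2i-1}\ge i^2\ge p_i$. Also $\tau_1=1=p_1$ and $\tau_2=2>1=p_1$.

(c) Let $m=a+b$. First let $m\le6$. Since $\tau(0),\dots,\tau(3)=0,1,3,7$ and $\tau$ is convex, a balanced split is optimal, and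
$$\min_{a+b=m}(\tau(a)+\tau(b))=0,1,2,4,6,10,14,\qquad P_3(m)=0,1,2,3,6,9,12\qquad(m=0,\dots,6).$$
So the inequality holds, and equality is possible only for $m\in\{0,1,2,4\}$. There $\tau(2)+\tau(0)=3>2$, $\tau(3)+\tau(1)=8>6$ and $\tau(4)+\tau(0)\ge13>6$ leave the listed pairs, which do give equality.

Now let $m\ge7$. Since $\lfloor(i+1)^2/4\rfloor\ge\frac{(i+1)^2-1}4$, we have $\tau_i\ge\frac{i(i+2)}4$, hence
$$\tau(a)\ge\frac14\sum_{i=1}^a(i^2+2i)=F(a):=\frac{a(a+1)(2a+7)}{24}.$$
$F$ is convex on $a\ge0$, as a polynomial with nonnegative coefficients, so $\tau(a)+\tau(b)\ge2F(m/2)=\frac{m(m+2)(m+7)}{48}$. On the other side, expand the cubic $p(x)=x(x+1)(x+2)/6$ at $\nu=m/3$, where $p''(\nu)=\nu+1$ and $p'''=1$. The deviations of the balanced parts from $\nu$ are $(0,0,0)$, $(-\frac13,-\frac13,\frac23)$ or $(\frac13,\frac13,-\frac23)$; their sum is 0, in the last two cases the sum of squares is $\frac23$ and the sum of cubes is $\pm\frac29$. So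
$$P_3(m)-3p(\nu)\in\Bigl\{0,\ \frac{\nu+1}3+\frac1{27},\ \frac{\nu+1}3-\frac1{27}\Bigr\},\qquad P_3(m)\le\frac{m(m+3)(m+6)}{54}+\frac{m+3}9+\frac1{27}.$$
The difference of the two bounds, multiplied by 432, is
$$9m(m+2)(m+7)-8m(m+3)(m+6)-48(m+3)-16=m^3+9m^2-66m-160,$$
which is $162$ at $m=7$ and is increasing for $m\ge3$ (its derivative $3m^2+18m-66$ is 15 at $m=3$). So the inequality is strict. $\square$

**Lemma 5.** $\Gamma(2h,k)=P_h(k)$ for $h\ge1$, and
$$\Gamma(2h+1,k)=\min\Bigl\{\tau(k_0)+\sum_{i=1}^{h-1}p(k_i):k_0+\sum k_i=k\Bigr\}\quad\text{for } h\ge1.\tag{10}$$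
Moreover, if $k>h$, an optimal profile contains no $(1,0)$ and no $(2,0)$, and:

* rank $2h$: it consists of pairs $(2,\cdot)$ and an even number of pairs $(3,2)$; replacing two $(3,2)$'s by $(2,2),(2,1),(2,1)$ until none is left gives a balanced rank-2 profile.
* rank $2h+1$: either it has exactly one rank-3 entry $(3,k_0)$ and $h-1$ entries $(2,k_i)$ minimizing (10); or it has at least three rank-3 entries, all equal to $(3,2)$, and replacing all but one of them pairwise as above gives such a minimizer with $k_0=2$.

*Proof.* We use three replacements, which preserve total rank and corank and, by Lemma 4, do not increase cost: $(1,0),(1,0)\to(2,0)$; $(1,0),(3,a)\to$ two balanced rank-2 entries of total cost $P_2(a)$; $(3,a),(3,b)\to$ three balanced rank-2 entries of total cost $P_3(a+b)$.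

**Rank $2h$.** The number of odd-rank entries is even. Pair them up and replace all pairs; this gives $h$ rank-2 entries, so the cost was at least $P_h(k)$, and $P_h(k)$ is attained. Now let $k>h$ and start from an optimal profile. All replacements had equal cost, and the result is balanced, so all its parts are $\ge1$. By the equality cases of Lemma 4, the replacements of equal cost are: $(1,0),(1,0)$; $(1,0),(3,a)$ with $a\le1$; $(3,a),(3,b)$ with $a+b\le2$ and $a,b\le1$; and $(3,2),(3,2)$. All except the last produce a $(2,0)$, which is impossible. So every odd-rank entry is $(3,2)$; and there was no $(2,0)$ to begin with, since it would survive.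

**Rank $2h+1$.** The number of odd-rank entries is odd. Suppose first that there is an entry $(1,0)$. Set it aside and replace the remaining odd entries pairwise: we get $(1,0)$ and $h$ entries $(2,x_i)$. Then replace $(1,0),(2,x)\to(3,x)$, taking $x$ maximal; by Lemma 4(a) the cost does not increase. If $k>h$, then $x\ge2$ and the cost drops strictly; so optimal profiles contain no $(1,0)$, and hence no $(2,0)$, which could be split into two $(1,0)$ at equal cost. If there is no $(1,0)$, all odd entries have rank 3; set one aside and replace the others pairwise. In every case we arrive at the form $(3,k_0),(2,k_1),\dots,(2,k_{h-1})$, which proves (10).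

Let $k>h$ and take an optimal profile. If it has exactly one rank-3 entry, it minimizes (10). If it has at least three, any two of them can be paired and replaced; the replacement has equal cost, so its result is again an optimal profile and contains no $(2,0)$; hence both entries are $(3,2)$ by Lemma 4(c). So all rank-3 entries are $(3,2)$, and replacing all but one pairwise gives a minimizer of (10) with $k_0=2$. $\square$

**Merging sequences.** Consider the union of $h$ nondecreasing sequences: $h$ copies of $(p_i)_{i\ge1}$ for $D=2h$; $h-1$ copies of $(p_i)$ and one of $(\tau_i)$ for $D=2h+1$. A distribution of $k$ over the pieces uses an initial segment of each sequence, and its cost is the sum of the used terms. Hence $\Gamma(D,k)$, for $D\ge2$, is the sum of the $k$ smallest terms of the union, reached by always taking a smallest next term. A distribution is optimal iff every used term is $\le$ every next unused term: if so, monotonicity makes every used term $\le$ every unused term; if some used term exceeds the next unused term of another sequence, so does the last used term of its own sequence, and exchanging the two lowers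 the cost. Moreover $\Gamma(D,k)-\Gamma(D,k-1)$ is the $k$-th smallest term. Since $\tau_i\le p_i$, there are at least $hj\ge k$ terms $\le p_j$, so with $j=\lceil k/h\rceil$
$$\Gamma(D,k)-\Gamma(D,k-1)\le p_j.\tag{11}$$

Example, $D=5$ in (R): the sequences are $1,3,6,10,\dots$ and $1,2,4,10,\dots$, so $\Gamma(5,7)=1+1+2+3+4+6+10=27$. The last 10 may come from either sequence: $K\oplus L_6$ has $7+20$, and $B_4\oplus L_5$ has $17+10$.

## 9. Connected matroids of rank at least 4 lose

**Lemma 6.** For $h\ge2$, $k\ge1$, $j=\lceil k/h\rceil$: $E(2h,k)\ge p_j=\binom{j+1}2$; and the inequality is strict if $k\ge(j-1)h+2$.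

*Proof.* $E(2h,\cdot)$ is strictly increasing, so it suffices to prove the inequality for $k=(j-1)h+1$. If $j-1=2m$, then $k=2hm+1$ and
$$E(2h,k)=2h\binom{m+1}2+(m+1)=(m+1)(hm+1)\ge(m+1)(2m+1)=p_j.$$
If $j-1=2m+1$, then $k=2hm+(h+1)$ with $h+1\le2h$, and
$$E(2h,k)=2h\binom{m+1}2+(h+1)(m+1)=(m+1)(hm+h+1)\ge(m+1)(2m+3)=p_j.\qquad\square$$

**Theorem 4.** In setting (R) or (A), every simple $M$ of rank $D\ge1$ and corank $k$ has $c(M)\ge\Gamma(D,k)$. If $M$ is connected, $D\ge4$ and $k\ge2$, then $c(M)>\Gamma(D,k)$.

*Proof.* Induction on $|E|$.

**Step 1: reduction to a comparison of increments.** If $M$ is disconnected, sum over the components and use (9). If $M$ is connected of rank $\le3$, then $c(M)$ is at least the cost of the one-entry profile $\{(D,k)\}$: this is trivial in rank 1 (a single element), Section 7 in rank 2, and Section 8 in rank 3. Let $M$ be connected with $D\ge4$; then $k\ge1$. If $k=1$, $M$ is a circuit, and $1\ge\Gamma(D,1)$ by the profile $(2,1)$ and $(1,0)$'s. Let $k\ge2$ and let $e$ be any element. $M\backslash e$ is simple, of rank $D$ and corank $k-1$ (it may be disconnected), so by induction and Lemma 2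
$$c(M)=c(M\backslash e)+\deg(e)\ge\Gamma(D,k-1)+E(D-1,k).$$
It remains to show $E(D-1,k)>g:=\Gamma(D,k)-\Gamma(D,k-1)$, or to treat exceptions.

**Step 2: $D=2h$, $h\ge2$.** Here $g=p_j$, since $\Gamma(2h,\cdot)=P_h$.

* If $k\ge2h$, then $E(2h-1,k)>E(2h,k)\ge p_j$ by the strict inequality of Section 6 and Lemma 6.
* If $2\le k\le h$, then $E(2h-1,k)=k>1=p_1$.
* If $h<k\le2h-1$, then $j=2$ and $E(2h-1,k)=k\ge h+1\ge3=p_2$, with equality only for $h=2$, $k=3$, that is $(D,k)=(4,3)$. There Lemma 1 gives $c(M)\ge\binom42=6>5=p(2)+p(1)=\Gamma(4,3)$.

**Step 3: $D=2h+1$, $h\ge2$.** Let $k=(j-1)h+\sigma$, $1\le\sigma\le h$.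

If $\sigma\ge2$, then $E(2h,k)>p_j\ge g$ by Lemma 6 and (11).

If $\sigma=1$, then $j\ge2$ as $k\ge2$. Suppose $\tau_j<p_j$. Then $\tau_1,\dots,\tau_j$ and the $h-1$ copies of $p_1,\dots,p_{j-1}$ are $j+(h-1)(j-1)=(j-1)h+1=k$ terms smaller than $p_j$, so $g<p_j\le E(2h,k)$. Suppose $\tau_j=p_j$. Then we are in (R) with $j=4$, $k=3h+1$, and $g\le10$. The balanced vector for $E(2h,3h+1)$ has $h+1$ entries 2 and $h-1$ entries 1, so $E(2h,k)=3(h+1)+(h-1)=4h+2>10$ unless $h=2$. In that case $(D,k)=(5,7)$, and Lemma 1 gives $c(M)\ge\binom82=28>27=\Gamma(5,7)$. $\square$

## 10. The value of the minimum: proof of Theorem 1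

**Realization.** The minimizing profiles given by Lemma 5 are realized by direct sums of $L_{\kappa+2}$ (for $\kappa=0$: two independent vectors) and, in (R), a rank-3 set with $t(\kappa)$ simplexes. The latter exists by Lemma 3 for $\kappa\ge2$; for $\kappa=0$ take three independent vectors, and for $\kappa=1$ the simplex $e_1,e_2,e_3,e_1+e_2+e_3$. So by Theorem 4 the minimum is $\Gamma(D,k)$ in setting (R) for all $D\ge3$. For even $D$ it is $\Gamma(D,k)$ also in setting (A), since there $\Gamma(2h,k)=P_h(k)$ is the same number and is attained by real configurations.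

**Evaluation.** For $D=2h$, the balanced distribution of $k=(j-1)h+\sigma$ has $\sigma$ parts $j$ and $h-\sigma$ parts $j-1$, so $P_h(k)=\sigma p(j)+(h-\sigma)p(j-1)$. For $D=2h+1$ in (R), consider $k_0=j$, $\sigma-1$ parts $k_i=j$, and $h-\sigma$ parts $k_i=j-1$; the total is $\sigma j+(h-\sigma)(j-1)=k$. It is optimal by the criterion of Section 8, because
$$t_j\le p_j\le t_{j+1}\quad\text{for all } j\ge1\qquad(p_i:1,3,6,10,15,\dots;\quad t_i:1,2,4,10,14,20,\dots),$$
where for $j\ge4$ the second inequality is $p_j\le p_{j+1}-1$. So the minimum is $t(j)+(\sigma-1)p(j)+(h-\sigma)p(j-1)$, and $p(j)-t(j)=\varepsilon$. This proves Theorem 1. $\square$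

## 11. The extremal sets: proof of Theorem 2

**Step 1: $k\le h$.** The minimum is $k$. By Lemma 1 a component of corank $k_i\ge1$ has at least $\binom{k_i+1}2\ge k_i$ circuits. Equality $\binom{k_i+1}2=k_i$ holds only for $k_i=1$, i.e. when the component is a circuit, and then it has exactly one circuit. A component of corank 0 is a single vector. So $c(M)=\sum k_i=k$ iff all components are circuits or coloops. This holds for arbitrary simple matroids.

**Step 2: $k>h$, components have rank at most 3.** Let $c(M)=\Gamma(D,k)$, with components $M_i$ of rank $r_i$ and corank $k_i$. Since $c(M)=\sum c(M_i)\ge\sum\Gamma(r_i,k_i)\ge\Gamma(D,k)$, we have $c(M_i)=\Gamma(r_i,k_i)$ for each $i$. For $r_i=3$, $c(M_i)\ge\tau(k_i)\ge\Gamma(3,k_i)$, so $c(M_i)=\tau(k_i)$. By Theorem 4 a component with $r_i\ge4$ has $k_i=1$ and one circuit. If there were such components, replacing each of them by $(2,1)$ and $r_i-2$ entries $(1,0)$, and every other component by $(r_i,k_i)$, would give a profile of cost $c(M)=\Gamma(D,k)$, hence an optimal profile containing $(1,0)$, contradicting Lemma 5. So all ranks are $\le3$ and $\{(r_i,k_i)\}$ is an optimal profile;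 by Lemma 5 there are no coloops. Conversely, any direct sum of rank-2 matroids and rank-3 matroids with $\tau(k_i)$ circuits whose profile is optimal attains the minimum.

**Step 3: $D=2h$, $k>h$.** By Lemma 5 the profile consists of $2w$ entries $(3,2)$ and rank-2 entries which, together with $w$ extra 2's and $2w$ extra 1's, form the balanced distribution ($\sigma$ parts $j$, $h-\sigma$ parts $j-1$). If $w\ge1$, this distribution contains both values 1 and 2, so $j=2$, $\sigma<h$, $w\le\sigma$, $2w\le h-\sigma$, and the rank-2 pieces are $\sigma-w$ copies of $L_4$ and $h-\sigma-2w$ copies of $L_3$. If $w=0$, the set is $\sigma L_{j+2}\oplus(h-\sigma)L_{j+1}$. Conversely all these profiles are optimal, since $2\tau(2)=6=p(2)+2p(1)$. A simple rank-3 matroid of corank 2 with $\tau(2)=3$ circuits is $Q$, by Step 3 of Lemma 3, which is valid for all matroids. Finally, $h<k<2h$ means $j=2$, $\sigma<h$; for $k=2h$ we have $j=2$, $\sigma=h$, so $w=0$; for $k>2h$ we have $j\ge3$, so $w=0$. This is the even part of Theorem 2.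

**Step 4: $D=2h+1$, all optimal distributions $(k_0;k_1,\dots,k_{h-1})$ in (R).** If $h=1$, then $k_0=k=j$. If $h\ge2$, the criterion of Section 8 says that optimality means $t_{k_0}\le p_{k_i+1}$ (when $k_0\ge1$), $p_{k_i}\le t_{k_0+1}$ (when $k_i\ge1$), and $|k_i-k_l|\le1$ for all $i,l\ge1$.

* $k_0\le1$: $p_{k_i}\le t_{k_0+1}\le2$ forces all $k_i\le1$, so $k\le h$: excluded.
* $k_0=2$: $2\le p_{k_i+1}$ and $p_{k_i}\le4$ give $k_i\in\{1,2\}$.
* $k_0=3$: $4\le p_{k_i+1}$ and $p_{k_i}\le10$ give $2\le k_i\le4$, so all $k_i\in\{2,3\}$ or all in $\{3,4\}$.
* $k_0=4$: $10\le p_{k_i+1}$ and $p_{k_i}\le14$ give $k_i\in\{3,4\}$.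
* $k_0\ge5$: $p_{k_0}-1\le p_{k_i+1}$ and $p_{k_i}\le p_{k_0+1}-1$ give $k_i\in\{k_0-1,k_0\}$; for the lower bound note $p_{k_0-1}=p_{k_0}-k_0<p_{k_0}-1$.

In each case other than the first the conditions are also sufficient, together with $|k_i-k_l|\le1$. So there are two possibilities. Either $k_i\in\{k_0-1,k_0\}$ for all $i$; then $h(k_0-1)+1\le k\le hk_0$, which forces $k_0=j$, and the number of $i\ge1$ with $k_i=j$ is $k-j-(h-1)(j-1)=\sigma-1$: the distribution of Section 10. Or $k_0=3$ and $k_i\in\{3,4\}$ with $y\ge1$ fours, $y\le h-1$; then $k=3h+y$, so $j=4$, $\sigma=y$.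

**Step 5: $D=2h+1$, exactly one rank-3 component.** By Step 2 and Lemma 5 the profile is one of those in Step 4. By Lemma 3 the rank-3 component, having $t(k_0)$ circuits, is $Q$, $K$, a member of $\mathcal R_4$, or $B_{k_0}$ according to $k_0=2,3,4$ or $\ge5$; conversely each of these has $t(k_0)$ circuits. A rank-2 component of corank $k_i$ is $L_{k_i+2}$. This gives the list of Theorem 2 for $j\ge3$, the second possibility of Step 4 being $K\oplus\sigma L_6\oplus(h-1-\sigma)L_5$ with $\sigma\le h-1$; for $j=2$ it gives the sets with $w=0$.

**Step 6: $D=2h+1$, at least three rank-3 components.** The number of rank-3 components is odd, since the total rank is odd and there are no rank-1 components. By Lemma 5 all of them are $(3,2)$, hence $Q$'s; say there are $2w+1$. The reduced optimal distribution has $k_0=2$, so by Step 4 $j=2$, with $\sigma-1$ twos and $h-\sigma$ ones among the $k_i$, of which $w$ twos and $2w$ ones come from the replacements. So the set is $(2w+1)Q\oplus(\sigma-1-w)L_4\oplus(h-\sigma-2w)L_3$ with $w\le\sigma-1$, $2w\le h-\sigma$. Conversely all these have cost $\Gamma(D,k)$, again because $2t(2)=p(2)+2p(1)$. This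 completes the list of Theorem 2. $\square$

## 12. Arbitrary simple matroids and the Fano plane: proof of Theorem 3

**Even $D$.** Theorem 4, Lemma 5 and the value in Section 10 were proved in setting (A) for $D=2h$, with the same number $P_h(k)$. Steps 1, 2 and 3 of Section 11 did not use real coordinates: Step 1 rests on Lemma 1, Step 2 on Theorem 4 and Lemma 5 in either setting, and in Step 3 the only rank-3 pieces have corank 2, where $\tau(2)=3$ in both settings and the identification of $Q$ is purely combinatorial. So Theorems 1 and 2 hold verbatim for all simple matroids of even rank $D\ge4$.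

**Odd $D$.** The Fano plane has $n=7$ points and seven 3-lines, so by (1) it has $35-7\varphi_7(3)=35-21=14$ circuits. Theorem 1 with $D=3$, $n=7$, that is $h=1$, $j=4$, $\sigma=1$, $\varepsilon=3$, gives $20-3=17$ for real vectors. $\square$
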